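\title{Bubbles and the homology of free $2$-categories}

\begin{abstract}
A strict $\omega$-category has two homologies: the polygraphic one, computed from generators, and the singular one, computed from the Street nerve. It is homologically coherent when the canonical map between them is an isomorphism. We prove that a free $2$-category is homologically coherent if and only if it has no bubble, that is, no non-unit $2$-cell from an identity $1$-cell to itself. The proof orients the interchange law as a rewriting rule on sequences of whiskered generators, shows that this rule terminates exactly when there is no bubble, and uses the normal forms to resolve each hom-category by cubes of disjoint generators. We also characterize bubble-freeness by the vanishing of singular homology above degree $2$ and by the homotopy type of the nerve.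
\end{abstract}

\section{Introduction}\label{sec:intro}

A free $2$-category $P$ is specified by three sets of generators: $0$-cells, generating $1$-cells, and generating $2$-cells, each going from one word in the generating $1$-cells to a parallel word. There are two ways to attach a chain complex to $P$. The first looks only at the generators and has the form of the cellular chain complex of a $2$-dimensional cell complex with one cell for each generator. The second is the chain complex of the nerve of $P$, a simplicial set built from all cells of $P$, which usually has nondegenerate simplices in every dimension. This paper determines when the two agree.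

\subsection{The two homologies}

All $\omega$-categories are strict, and $\omega\mathrm{Cat}$ is their category. A $2$-category is regarded as an $\omega$-category whose cells above dimension $2$ are units. We write $s,t$ for the source and target of a cell, $s_0,t_0$ for its $0$-dimensional source and target, and $1_x$ for the unit on $x$. Compositions are written in diagrammatic order: $fg$ is the composite of $1$-cells $f\colon a\to b$ and $g\colon b\to c$, vertical and horizontal composites of $2$-cells are $\varphi\cdot\psi$ and $\varphi*\psi$, and $u\varphi v$ is the whiskering $1_u*\varphi*1_v$.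

An $\omega$-category is \emph{free on a polygraph} if it is built dimension by dimension, by freely adjoining a set of generating $k$-cells with prescribed parallel sources and targets to the cells of dimension $<k$. A $2$-category $P$ is \emph{free} if it is free on a $2$-polygraph: a set $\Sigma_0$ of $0$-cells, a set $\Sigma_1$ of generating $1$-cells, so that the underlying $1$-category $P_1$ is free on a graph, and a set $\Sigma_2$ of generating $2$-cells between $1$-cells of $P_1$. A free $2$-category always comes with a fixed choice of its $2$-polygraph.

Let $\mathrm{Ch}$ be the category of non-negatively graded chain complexes of abelian groups and $\gamma\colon\mathrm{Ch}\to\mathrm{Ho}(\mathrm{Ch})$ its localization at the quasi-isomorphisms. The \emph{abelianization} $\lambda\colon\omega\mathrm{Cat}\to\mathrm{Ch}$ sends $C$ to the complex whose $k$-th group is generated by the classes $[x]$ of the $k$-cells, the class of a composite of two $k$-cells being the sum of their classes, with $d[x]=[tx]-[sx]$. If $P$ is free on a polygraph, $\lambda(P)_k$ is the free abelian group on the generating $k$-cells. For a free $2$-category it is the complex $\mathbb Z\Sigma_2\to\mathbb Z\Sigma_1\to\mathbb Z\Sigma_0$,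 in which the class $[w]$ of a $1$-cell $w$ is the sum of its letters.

The \emph{Street nerve} $N\colon\omega\mathrm{Cat}\to\mathrm{sSet}$ is given by $N(C)_n=\omega\mathrm{Cat}(\mathcal O_n,C)$, where $\mathcal O_n$ is the $n$-th oriental; it is the usual nerve on $1$-categories, and Section~\ref{sec:nerve} describes it on $2$-categories. An $\omega$-functor is a \emph{Thomason equivalence} if its nerve is a weak homotopy equivalence. It is a \emph{folk equivalence} if it is a weak equivalence of the folk model structure on $\omega\mathrm{Cat}$, whose cofibrant objects are the $\omega$-categories free on a polygraph. Every folk equivalence is a Thomason equivalence, so the identity induces a functor $J\colon\mathrm{Ho}^{\mathrm{folk}}\to\mathrm{Ho}^{\mathrm{Th}}$ between the two localizations, with $J\gamma^{\mathrm{folk}}=\gamma^{\mathrm{Th}}$.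

Let $\gamma'\colon\omega\mathrm{Cat}\to\mathrm{Ho}'$ be either localization. The total left derived functor of $\lambda$ is the right Kan extension of $\gamma\lambda$ along $\gamma'$: a functor $L\colon\mathrm{Ho}'\to\mathrm{Ho}(\mathrm{Ch})$ with a transformation $\nu\colon L\gamma'\Rightarrow\gamma\lambda$ such that $\tau\mapsto\nu\circ\tau\gamma'$ is a bijection $\operatorname{Nat}(S,L)\to\operatorname{Nat}(S\gamma',\gamma\lambda)$ for every $S\colon\mathrm{Ho}'\to\mathrm{Ho}(\mathrm{Ch})$.
\begin{itemize}
\item The \emph{polygraphic homology} is $\mathcal H^{\mathrm{pol}}=\mathbb L^{\mathrm{folk}}\lambda$. Its universal transformation $\nu_P\colon\mathcal H^{\mathrm{pol}}(P)\to\lambda(P)$ is an isomorphism when $P$ is free on a polygraph.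
\item The \emph{singular homology} is $\mathcal H^{\mathrm{sing}}(C)=C_*(NC)$, where $C_*$ denotes normalized chains, viewed in $\mathrm{Ho}(\mathrm{Ch})$; its homology groups are $H_k^{\mathrm{sing}}(C)=H_k(NC)$. It inverts Thomason equivalences, and it is known to be canonically isomorphic to $\mathbb L^{\mathrm{Th}}\lambda$.
\end{itemize}
The universal transformation of $\mathbb L^{\mathrm{Th}}\lambda$ can be read as a transformation $(\mathbb L^{\mathrm{Th}}\lambda\circ J)\gamma^{\mathrm{folk}}\Rightarrow\gamma\lambda$, so it factors uniquely through a transformation $\mathbb L^{\mathrm{Th}}\lambda\circ J\Rightarrow\mathbb L^{\mathrm{folk}}\lambda$. Its component at $C$ is the \emph{comparison map}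
\[\pi_C\colon\mathcal H^{\mathrm{sing}}(C)\to\mathcal H^{\mathrm{pol}}(C),\]
and $C$ is \emph{homologically coherent} if $\pi_C$ is an isomorphism.

\subsection{Bubbles and the main results}

Every small $1$-category is homologically coherent \cite{Guetta}. In dimension $2$ this fails already for the free $2$-category $B^2\mathbb N$ \cite{Guetta}, which has one $0$-cell, one $1$-cell, and one generating $2$-cell, so that its $2$-cells form the monoid $\mathbb N$. Here $\lambda(B^2\mathbb N)$ is $\mathbb Z$ in degrees $0$ and $2$, the homology of a sphere, whereas the nerve is a $K(\mathbb Z,2)$ and has homology in every even degree (Section~\ref{sec:obstruction}). The generator of $B^2\mathbb N$ is the prototype of the following notion.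

\begin{definition}\label{def:bubble}
A \emph{bubble} in a $2$-category $C$ is a $2$-cell $x$ that is not a unit and satisfies $s_0(x)=t_0(x)$ and $s(x)=t(x)=1_{s_0(x)}$. A $2$-category is \emph{bubble-free} if it has no bubble.
\end{definition}

A bubble need not be a generator: with one $0$-cell $*$, one generating $1$-cell $f$ and generating $2$-cells $\beta\colon1_*\Rightarrow f$ and $\alpha\colon f\Rightarrow 1_*$, the composite $\beta\cdot\alpha$ is a bubble.

A bubble in $P$ is the same as a $2$-functor $B^2\mathbb N\to P$ that does not send the generator to a unit. When $P$ is free there is also a $2$-functor back to $B^2\mathbb N$ that counts generators, and the composite is multiplication by a positive integer. So the rational homology of $K(\mathbb Z,2)$ survives in $NP$, and a bubble is an obstruction to coherence. The problem we solve, which comes from \cite{Guetta}, is whether it is the only one: \emph{is a free $2$-category homologically coherent if and only if it is bubble-free?}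

\begin{theorem}\label{thm:A}
A free $2$-category is homologically coherent if and only if it is bubble-free.
\end{theorem}

The proof gives further equivalent conditions. A $2$-cell of $P$ is represented by a \emph{path}, a composable sequence of whiskered generating $2$-cells, and the \emph{exchange rewriting} of Definition~\ref{def:exchange} interchanges two consecutive terms of a path when the second acts to the left of the first. It \emph{terminates} on a path if no infinite sequence of rewriting steps starts there. Let $D_2$ be the free $2$-category on one $2$-cell between two parallel generators $0\rightrightarrows1$, and $\partial D_2$ its $1$-skeleton. Each $\alpha\in\Sigma_2$ gives a $2$-functor $D_2\to P$ that restricts to $\partial D_2\to P_1$, and hence there is a map of simplicial sets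
\begin{equation}\label{eq:h}
h\colon X(P):=NP_1\cup_{\coprod_\alpha N\partial D_2}\coprod_\alpha ND_2\ \longrightarrow\ NP ,
\end{equation}
whose source is $NP_1$ with one copy of $ND_2$ attached for each generating $2$-cell.

\begin{theorem}\label{thm:B}
For a free $2$-category $P$, each of the following conditions is equivalent to the two conditions of Theorem~\ref{thm:A}:
\begin{enumerate}
\item[(a)] $H_k^{\mathrm{sing}}(P)=0$ for all $k\ge3$;
\item[(b)] $H_{2k}(NP;\mathbb Q)=0$ for some $k\ge2$;
\item[(c)] the exchange rewriting terminates on every path of $P$;
\item[(d)] the map $h\colon X(P)\to NP$ is a weak equivalence.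
\end{enumerate}
If $P$ is bubble-free, every rewriting sequence on a path of length $m$ has at most $m^2(m-1)$ steps.
\end{theorem}

\subsection{Outline of the proof}

The nerve of a $2$-category is assembled from the nerves of its hom-categories by a bar construction. So we first study one hom-category $P(a,b)$. It is presented by whiskered generators modulo interchange (Section~\ref{sec:paths}). Each interchange relation is a square spanned by two generators acting on disjoint parts of a word, three such generators span a cube, and so on. These cubes form a chain complex $F(a,b)$ with a map $\kappa\colon F(a,b)\to C_*(NP(a,b))$. Two statements then give the theorem: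
\begin{itemize}
\item for every free $P$, the bar construction of $F$ is quasi-isomorphic to $\lambda(P)$ (Section~\ref{sec:bar});
\item for bubble-free $P$, the map $\kappa$ is a quasi-isomorphism (Section~\ref{sec:cubes}).
\end{itemize}
The second statement rests on normal forms for the exchange rewriting, and the only use of bubble-freeness is to prove that this rewriting terminates (Section~\ref{sec:termination}). Section~\ref{sec:examples} carries out the method by hand in one example and shows how it breaks for $B^2\mathbb N$. Section~\ref{sec:nerve} makes the comparison map and the nerve explicit, Section~\ref{sec:obstruction} treats the case where there is a bubble, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} finish the proofs.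

\section{Paths, cubes and exchange}\label{sec:paths}

Let $P$ be a free $2$-category. Its $1$-cells are the composable words in $\Sigma_1$, including an empty word $1_a$ for each $0$-cell $a$; the number of letters of $v$ is $|v|$.

An \emph{edge} is a triple $e=(v,\alpha,v')$ with $\alpha\in\Sigma_2$ and $v,v'$ $1$-cells such that $t_0v=s_0\alpha$ and $t_0\alpha=s_0v'$. It goes from the $1$-cell $v\,s\alpha\,v'$ to the $1$-cell $v\,t\alpha\,v'$, and we say that it \emph{fires} $\alpha$. A \emph{path} is a composable sequence of edges; there is an empty path at each $1$-cell.

\begin{proposition}\label{prop:hom}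
The category $P(a,b)$ is the category of paths between $1$-cells $a\to b$ modulo the congruence generated by the relations
\begin{equation}\label{eq:interchange}
(v\,s\alpha\,u,\beta,v')\,(v,\alpha,u\,t\beta\,v')\ \sim\ (v,\alpha,u\,s\beta\,v')\,(v\,t\alpha\,u,\beta,v').
\end{equation}
\end{proposition}

\begin{proof}
Let $Q(a,b)$ be this quotient category. Whisker edges by $u_1(v,\alpha,v')u_2=(u_1v,\alpha,v'u_2)$. A whiskered instance of \eqref{eq:interchange} is an instance of \eqref{eq:interchange}, so whiskerings are functors between the categories $Q(a,b)$. For $\varphi\colon x\Rightarrow x'$ in $Q(a,b)$ and $\psi\colon y\Rightarrow y'$ in $Q(b,c)$ we claim that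
\begin{equation}\label{eq:middle}
(x\psi)\cdot(\varphi y')=(\varphi y)\cdot(x'\psi).
\end{equation}
This is trivial if $\varphi$ or $\psi$ is an identity. For edges $\varphi=(v,\alpha,u_1)$ and $\psi=(u_2,\beta,v')$ it is \eqref{eq:interchange} with $u=u_1u_2$. If $\varphi=\varphi_1\cdot\varphi_2$ passes through $x''$ and \eqref{eq:middle} holds for $\varphi_1$ and $\varphi_2$, then $(x\psi)(\varphi_1y')(\varphi_2y')=(\varphi_1y)(x''\psi)(\varphi_2y')=(\varphi_1y)(\varphi_2y)(x'\psi)$; the same computation with the roles exchanged handles $\psi=\psi_1\cdot\psi_2$. Induction on the lengths proves \eqref{eq:middle}.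

Put $\varphi*\psi=(\varphi y)\cdot(x'\psi)$. If $\varphi=\varphi_1\cdot\varphi_2$ and $\psi=\psi_1\cdot\psi_2$ pass through $x''$ and $y''$, then \eqref{eq:middle} for $\varphi_2$ and $\psi_1$ gives
\[(\varphi_1*\psi_1)(\varphi_2*\psi_2)=(\varphi_1y)(x''\psi_1)(\varphi_2y'')(x'\psi_2)=(\varphi_1y)(\varphi_2y)(x'\psi_1)(x'\psi_2)=\varphi*\psi,\]
so $*$ is a functor. It is unital, and it is associative because both bracketings of $\varphi*\psi*\chi$ equal $(\varphi yz)(x'\psi z)(x'y'\chi)$, where $z=s\chi$. Thus $Q$ is a $2$-category with underlying category $P_1$. Given a $2$-category $C$, a functor from $P_1$ to the underlying category of $C$, and images of the generating $2$-cells with the right sources and targets, an extension to $Q$ must send an edge to the corresponding whiskering and a path to the vertical composite. This is well defined since \eqref{eq:interchange} holds in every $2$-category, and it preserves $*$. So $Q$ has the universal property of $P$.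
\end{proof}

Both sides of \eqref{eq:interchange} have two edges, so the length of a path depends only on the $2$-cell it represents. This defines the \emph{length} $\ell(\psi)$ of a $2$-cell $\psi$, and $\psi$ is a unit if and only if $\ell(\psi)=0$. The length is the $2$-functor $\ell\colon P\to B^2\mathbb N$ that sends every generating $2$-cell to $1$.

To compute with $2$-cells we want a preferred path for each of them, and so we read \eqref{eq:interchange} from left to right: of two independent generators, the left one should fire first.

\begin{definition}\label{def:exchange}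
A composable pair of edges $e_1=(v_1,\alpha_1,v_1')$, $e_2=(v_2,\alpha_2,v_2')$ is \emph{reducible} if $|v_2|+|s\alpha_2|\le|v_1|$. Since $v_1\,t\alpha_1\,v_1'=v_2\,s\alpha_2\,v_2'$, this means that $v_1=v_2\,s\alpha_2\,u$ for a unique $1$-cell $u$, and then $v_2'=u\,t\alpha_1\,v_1'$. A step of the \emph{exchange rewriting} replaces a reducible pair of consecutive edges of a path by the rule
\begin{equation}\label{eq:exchange}
(v_2\,s\alpha_2\,u,\alpha_1,v_1')\,(v_2,\alpha_2,u\,t\alpha_1\,v_1')\ \to\ (v_2,\alpha_2,u\,s\alpha_1\,v_1')\,(v_2\,t\alpha_2\,u,\alpha_1,v_1').
\end{equation}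
We write $\to^*$ for a finite sequence of steps and $\to^+$ for a nonempty one. A path is \emph{reduced} if none of its consecutive pairs is reducible.
\end{definition}

The reducible pairs are exactly the left sides of \eqref{eq:interchange}, so the equivalence relation on paths generated by $\to$ is the congruence of Proposition~\ref{prop:hom}. The right side of \eqref{eq:exchange} is again reducible if and only if $t\alpha_2$, $u$ and $s\alpha_1$ are all empty. In that case ``left'' and ``right'' have no intrinsic meaning, and the same two generators can be exchanged a second time. This degenerate case is the whole difficulty of the termination proof.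

\begin{definition}\label{def:cube}
An \emph{$n$-cube} from $a$ to $b$ is a composable word $c=w_0\alpha_1w_1\cdots\alpha_nw_n$ from $a$ to $b$, where the $w_i$ are $1$-cells and $\alpha_i\in\Sigma_2$. Write $\alpha^0=s\alpha$ and $\alpha^1=t\alpha$. The \emph{face} $\delta_i^\tau c$, for $\tau\in\{0,1\}$, is the $(n-1)$-cube obtained by replacing $\alpha_i$ with $\alpha_i^\tau$. For $\tau\in\{0,1\}^n$, the \emph{vertex} $c(\tau)$ is the $1$-cell $w_0\alpha_1^{\tau_1}w_1\cdots\alpha_n^{\tau_n}w_n$; we put $s(c)=c(0,\dots,0)$ and $t(c)=c(1,\dots,1)$. If $\tau_i=0$, there is an edge
\[(w_0\alpha_1^{\tau_1}\cdots w_{i-1},\ \alpha_i,\ w_i\cdots\alpha_n^{\tau_n}w_n)\]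
from $c(\tau)$ to $c(\tau')$, where $\tau'$ is $\tau$ with the $i$-th coordinate raised to $1$. A \emph{monotone path} of $c$ is the sequence of these edges along an increasing lattice path in $\{0,1\}^n$; it is specified by its starting point $\tau$ and the order in which indices are fired. Let $p(c)$ be the monotone path from $s(c)$ to $t(c)$ that fires in the order $n,n-1,\dots,1$.
\end{definition}

The $0$-cubes are the $1$-cells, the $1$-cubes are the edges, and the $2$-cubes index the relations \eqref{eq:interchange}. Let $[1]$ be the poset $0<1$.

\begin{lemma}\label{lem:cube}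
Let $c$ be an $n$-cube from $a$ to $b$.
\begin{enumerate}
\item[(i)] If a monotone path of $c$ fires $j$ and immediately afterwards $i$, with $i<j$, then this pair is reducible, and the rewriting step gives the monotone path in which $i$ and $j$ are transposed.
\item[(ii)] There is a functor $\hat c\colon[1]^n\to P(a,b)$ that sends $\tau$ to $c(\tau)$ and $\tau\le\tau'$ to the $2$-cell represented by any monotone path from $\tau$ to $\tau'$.
\item[(iii)] The map $c\mapsto p(c)$ is a bijection from cubes to paths all of whose consecutive pairs are reducible.
\end{enumerate}
\end{lemma}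

\begin{proof}
(i) Before the two firings the word has the form $v\,s\alpha_i\,u\,s\alpha_j\,v'$, and the two edges are $(v\,s\alpha_i\,u,\alpha_j,v')$ and $(v,\alpha_i,u\,t\alpha_j\,v')$. This is the left side of \eqref{eq:exchange}, and the right side fires $i$ and then $j$.

(ii) By (i), every monotone path from $\tau$ to $\tau'$ rewrites to the one that fires the same indices in increasing order. So they all represent the same $2$-cell, and concatenation gives functoriality.

(iii) The pairs of $p(c)$ are reducible by (i). For $n=0$ the claim is that $1$-cells correspond to empty paths. Let $n\ge1$ and let $(e_1,\dots,e_n)$, $e_k=(v_k,\beta_k,v_k')$, have all pairs reducible, so $v_k=v_{k+1}\,s\beta_{k+1}\,u_k$ with $u_k$ unique. Put $c=v_n\beta_nu_{n-1}\beta_{n-1}\cdots u_1\beta_1v_1'$. The $k$-th edge of $p(c)$ fires $\beta_k$ at a moment when nothing to its left has fired, so its left whisker is $v_n\,s\beta_n\,u_{n-1}\cdots s\beta_{k+1}\,u_k=v_k$. The first edge is therefore $e_1$, and by induction the $k$-th edge has the same source, left whisker and generator as $e_k$, hence equals $e_k$. Conversely, if $p(c')=(e_1,\dots,e_n)$, comparing generators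 and whiskers in the same way shows that $c'$ is this word.
\end{proof}

\section{Two examples}\label{sec:examples}

\subsection{A loop with an endomorphism}

Let $L$ be the free $2$-category with one $0$-cell $*$, one generating $1$-cell $f$ and one generating $2$-cell $\alpha\colon f\Rightarrow f$. No edge starts at $1_*$, so $L$ is bubble-free. The edges at $f^n$ are $x_i=(f^{i-1},\alpha,f^{n-i})$ for $1\le i\le n$, and the relations \eqref{eq:interchange} say that $x_jx_i=x_ix_j$ for $i<j$. Thus $L(*,*)$ is the disjoint union of the monoids $\mathbb N^n$. The pair $x_jx_i$ is reducible if and only if $i<j$, so the exchange rewriting sorts a word, and the reduced paths are $x_1^{k_1}\cdots x_n^{k_n}$.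

Take $n=2$ and $\Lambda=\mathbb Z[x_1,x_2]$. The homology of the nerve of the monoid $\mathbb N^2$ is $\operatorname{Tor}^\Lambda_*(\mathbb Z,\mathbb Z)$, where the $x_i$ act on $\mathbb Z$ as $1$. The cubes with source $f^2$ are $ff$, $\alpha f$, $f\alpha$ and $\alpha\alpha$. Let $R$ be the complex of free $\Lambda$-modules on them, with $\mathbb Z$-basis the pairs $(c,\psi)$ of a cube and a monomial, and
\begin{align*}
d(\alpha f,\psi)&=(ff,\psi)-(ff,x_1\psi), \qquad d(f\alpha,\psi)=(ff,\psi)-(ff,x_2\psi),\\
d(\alpha\alpha,\psi)&=(f\alpha,\psi)-(f\alpha,x_1\psi)-(\alpha f,\psi)+(\alpha f,x_2\psi).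
\end{align*}
This is the Koszul complex of $1-x_1$, $1-x_2$. We show that it resolves $\mathbb Z$ by an argument that uses only normal forms. Let $(c,\psi)$ \emph{spell} the path $p(c)$ followed by the reduced path of $\psi$, and pair basis elements of adjacent degrees that spell the same path:
\[
\begin{array}{ccc}
\text{upper}&\text{lower}&\text{path spelled}\\[2pt]
(\alpha f,\,x_1^ix_2^j)&(ff,\,x_1^{i+1}x_2^j)&x_1\,x_1^ix_2^j\\
(f\alpha,\,x_2^j)&(ff,\,x_2^{j+1})&x_2\,x_2^j\\
(\alpha\alpha,\,x_1^ix_2^j)&(f\alpha,\,x_1^{i+1}x_2^j)&x_2x_1\,x_1^ix_2^j
\end{array}
\]
Every basis element occurs exactly once, except $(ff,1)$. In the boundary of an upper element its partner has coefficient $-1$. The other terms spell shorter paths, except $(\alpha f,x_2\psi)$, which spells the sorted form of $x_2x_1\psi$. So the part of $d$ from upper to lower elements is triangular with $-1$ on the diagonal, hence invertible; the pairs cancel (Lemma~\ref{lem:cancel}), and the homology of $R$ is $\mathbb Z$, generated by $(ff,1)$. Tensoring with $\mathbb Z$ over $\Lambda$ forgets $\psi$ and leaves the complex of cubes, here with zero differential and ranks $1,2,1$. This is the homology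 of the torus, as it should be for $N(\mathbb N^2)=N\mathbb N\times N\mathbb N$, since $N\mathbb N$ is a circle up to homotopy (see the proof of Proposition~\ref{prop:obstruction}).

The argument needed two things: a unique reduced path for each $2$-cell, to define the pairing, and a well-founded order compatible with rewriting, to invert the triangular matrix. Both come from termination.

\subsection{The bubble}

In $B^2\mathbb N$ there is one edge $x=(1_*,\alpha,1_*)$. The pair $xx$ is reducible and rewrites to itself, so the rewriting does not terminate and no path of length $\ge2$ is reduced. There is one $n$-cube $\alpha^n$ for each $n$. The analogous complex over $\Lambda=\mathbb Z[x]$ has $d(\alpha^n)=\sum_{i=1}^n(-1)^{i-1}(1-x)\alpha^{n-1}$, which is $(1-x)\alpha^{n-1}$ for odd $n$ and $0$ for even $n$. Its homology in degree $2$ is $\Lambda/(1-x)=\mathbb Z$, so it is not a resolution. The complex of cubes is $\mathbb Z$ in every degree, while the hom-category is $\mathbb N$, with the homology of a circle. In $L$, firing twice at one position and firing at two positions are different things; in $B^2\mathbb N$ we have $\alpha\cdot\alpha=\alpha*\alpha$,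 and they cannot be told apart.

\section{The comparison map and the nerve}\label{sec:nerve}

\subsection{A chain map representing the comparison map}

The map $\pi_C$ is defined by universal properties in $\mathrm{Ho}(\mathrm{Ch})$. To use exact sequences we need an honest natural chain map that represents it.

The nerve has a left adjoint $\mathbf c$ with $\mathbf c(\Delta^n)=\mathcal O_n$; let $\varepsilon\colon\mathbf cN\Rightarrow1$ be the counit. The functor $\lambda$ has a right adjoint $G$; let $\eta$ and $\varepsilon'$ be the unit and counit. One has $\lambda(\mathcal O_n)=C_*(\Delta^n)$ naturally in $[n]$ (Street, Steiner). As $\lambda\mathbf c$ and $C_*$ both preserve colimits, $\lambda\mathbf c\cong C_*$. Put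
\[\theta_C:=\lambda(\varepsilon_C)\colon C_*(NC)\to\lambda(C).\]
This chain map is natural in $C$, and in degree $0$ it sends a vertex to the class of the corresponding $0$-cell. We use Gagna's theorem \cite{Gagna}: the functor $\bar N\colon\mathrm{Ho}^{\mathrm{Th}}\to\mathrm{Ho}(\mathrm{sSet})$ induced by $N$ is an equivalence of categories.

\begin{lemma}\label{lem:theta}
The functor $\mathrm{Ho}^{\mathrm{Th}}\to\mathrm{Ho}(\mathrm{Ch})$ induced by $C_*N$, with the transformation $\gamma\theta$, is the right Kan extension of $\gamma\lambda$ along $\gamma^{\mathrm{Th}}$. An $\omega$-category $P$ free on a polygraph is homologically coherent if and only if $\theta_P$ is a quasi-isomorphism.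
\end{lemma}

\begin{proof}
The functor $NG$ is right adjoint to $\lambda\mathbf c\cong C_*$. So it is the Dold--Kan functor, which sends $K$ to the underlying simplicial set of a simplicial abelian group with homotopy groups $H_*(K)$, and it sends quasi-isomorphisms to weak equivalences. Hence $G$ sends quasi-isomorphisms to Thomason equivalences and induces $\bar G$ with $\bar G\gamma=\gamma^{\mathrm{Th}}G$. Both functors of the adjunction $C_*\dashv NG$ preserve weak equivalences, so its unit and counit descend to an adjunction $\bar C_*\dashv\bar N\bar G$ between localizations. Put $L=\bar C_*\bar N$. Since $\bar N$ is fully faithful,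
\[\operatorname{Hom}(LX,K)\cong\operatorname{Hom}(\bar NX,\bar N\bar GK)\cong\operatorname{Hom}(X,\bar GK),\]
so $L\dashv\bar G$. Its counit at $K$ corresponds to the identity of $\bar N\bar GK$, so it is the counit of the composite adjunction $\lambda\mathbf c\dashv NG$, namely $\varepsilon'_K\circ\lambda(\varepsilon_{GK})$.

An adjunction $\lambda\dashv G$ gives bijections $\operatorname{Nat}(TG,R)\cong\operatorname{Nat}(T,R\lambda)$, $\beta\mapsto\beta\lambda\circ T\eta$, with inverse $\beta'\mapsto R\varepsilon'\circ\beta'G$. Apply this to both adjunctions, and recall that transformations between functors out of a localization are the same as transformations between their composites with the localization functor. For $S\colon\mathrm{Ho}^{\mathrm{Th}}\to\mathrm{Ho}(\mathrm{Ch})$ we obtain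
\[\operatorname{Nat}(S,L)\cong\operatorname{Nat}(S\bar G,1)=\operatorname{Nat}(S\bar G\gamma,\gamma)=\operatorname{Nat}(S\gamma^{\mathrm{Th}}G,\gamma)\cong\operatorname{Nat}(S\gamma^{\mathrm{Th}},\gamma\lambda),\]
naturally in $S$. By naturality the bijection is $\tau\mapsto\nu\circ\tau\gamma^{\mathrm{Th}}$, where $\nu$ is the image of $\mathrm{id}_L$. The component of $\nu$ at $X$ is
\[\varepsilon'_{\lambda X}\circ\lambda(\varepsilon_{G\lambda X})\circ\lambda\mathbf cN(\eta_X)=\varepsilon'_{\lambda X}\circ\lambda(\eta_X)\circ\lambda(\varepsilon_X)=\lambda(\varepsilon_X)=\theta_X,\]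
by naturality of $\varepsilon$ and a triangle identity. This proves the first claim.

Right Kan extensions are unique up to an isomorphism compatible with the universal transformations. So by the definition of $\pi$, the composite $\nu_P\pi_P$ is $\gamma\theta_P$ up to the canonical isomorphism $\mathcal H^{\mathrm{sing}}\cong\mathbb L^{\mathrm{Th}}\lambda$. For free $P$ the map $\nu_P\colon \mathcal H^{\mathrm{pol}}(P)\to\lambda(P)$ is invertible, so $\pi_P$ is invertible if and only if $\gamma\theta_P$ is.
\end{proof}

\subsection{The nerve in terms of hom-categories}

For a $2$-category $C$, an $n$-simplex of $NC$ is a \emph{normal oplax functor} $x\colon[n]\to C$: $0$-cells $x_a$, $1$-cells $x_{ab}\colon x_a\to x_b$ for $a\le b$ with $x_{aa}=1$, and $2$-cells $x_{abc}\colon x_{ac}\Rightarrow x_{ab}x_{bc}$ for $a\le b\le c$, which are units if $a=b$ or $b=c$ (normality) and satisfy the cocycle condition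
\begin{equation}\label{eq:cocycle}
x_{abd}\cdot(1*x_{bcd})=x_{acd}\cdot(x_{abc}*1)\qquad(a\le b\le c\le d).
\end{equation}
Simplicial operators act by reindexing. In this description the hom-categories $C(a,b)$ do not appear as such. They do appear in the bisimplicial set
\[\mathbb B(C)_{p,q}=N_q(S_p(C)),\qquad S_p(C)=\coprod_{a_0,\dots,a_p}C(a_0,a_1)\times\cdots\times C(a_{p-1},a_p),\]
where in the $p$-direction inner faces compose, outer faces drop the first or last factor, and degeneracies insert units. To compare the two we place both in a larger bisimplicial set. Let $E_n(C)$ be the category whose objects are the $n$-simplices of $NC$ and whose morphisms $f\colon x\to y$, for $x,y$ with the same $0$-cells, are \emph{icons}: families of $2$-cells $f_{ab}\colon x_{ab}\Rightarrow y_{ab}$ with $f_{aa}=1$ and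
\begin{equation}\label{eq:icon}
f_{ac}\cdot y_{abc}=x_{abc}\cdot(f_{ab}*f_{bc}),
\end{equation}
composed componentwise. Between strict functors, those whose $x_{abc}$ are all units, \eqref{eq:icon} reads $f_{ac}=f_{ab}*f_{bc}$, so an icon is the same as a family $(f_{a,a+1})_a$. Hence $S_n(C)$ is the full subcategory of $E_n(C)$ on the strict functors, compatibly with simplicial operators.

We use two textbook facts: a natural transformation induces a homotopy between maps of nerves, and a map of bisimplicial sets that is a weak equivalence in one direction for each fixed value of the other index induces a weak equivalence of diagonals.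

\begin{lemma}\label{lem:bisimplicial}
There are weak equivalences $NC\to\operatorname{diag}N_\bullet E_\bullet(C)\leftarrow\operatorname{diag}\mathbb B(C)$, strictly natural in $2$-functors.
\end{lemma}

\begin{proof}
The left map regards an object of $E_n$ as a constant chain; the right map is induced by the inclusions $i\colon S_n\to E_n$.

\emph{The right map.} Fix $n$. Let $r\colon E_n\to S_n$ retain the $x_{a,a+1}$ and $f_{a,a+1}$; then $ri=1$. For $x\in E_n$ define $\sigma_{ab}\colon x_{ab}\Rightarrow x_{a,a+1}\cdots x_{b-1,b}$ by $\sigma_{aa}=1$ and $\sigma_{ab}=x_{a,b-1,b}\cdot(\sigma_{a,b-1}*1)$. We show $\sigma_{ac}=x_{abc}\cdot(\sigma_{ab}*\sigma_{bc})$ by induction on $c$. For $b=c$ this is normality. For $b<c$, induction and \eqref{eq:cocycle} give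
\begin{align*}
\sigma_{ac}&=x_{a,c-1,c}\cdot(x_{a,b,c-1}*1)\cdot(\sigma_{ab}*\sigma_{b,c-1}*1)\\
&=x_{abc}\cdot(1*x_{b,c-1,c})\cdot(\sigma_{ab}*\sigma_{b,c-1}*1)=x_{abc}\cdot(\sigma_{ab}*\sigma_{bc}).
\end{align*}
So $\sigma$ is an icon $x\to ir(x)$. For an icon $f\colon x\to y$, \eqref{eq:icon} gives $f_{ab}\cdot\sigma^y_{ab}=x_{a,b-1,b}\cdot(f_{a,b-1}\sigma^y_{a,b-1}*f_{b-1,b})$, and by induction on $b$ this is $\sigma^x_{ab}\cdot(f_{a,a+1}*\cdots*f_{b-1,b})$. So $\sigma\colon1\Rightarrow ir$ is natural, and $Ni$ is a homotopy equivalence for each $n$.

\emph{The left map.} Fix $q$ and let $Y$ be the simplicial set $n\mapsto N_qE_n$. An $n$-simplex is a chain $x^0\to\cdots\to x^q$ of icons $f^j\colon x^j\to x^{j+1}$; let $\varphi^j\colon x^0\to x^j$ be the composites. The map $\iota\colon NC\to Y$ has the retraction $\rho(x^\bullet)=x^0$, and we construct a homotopy $Y\times\Delta^1\to Y$ from $1$ to $\iota\rho$. The idea is to replace $x^j_{ab}$ by $x^0_{ab}$ whenever $b$ lies beyond a cut, and to use $\varphi^j$ to repair the structure cells. For a monotone map $\chi\colon[n]\to[1]$ put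
\[(y^j_{ab},\ \psi^j_{ab},\ g^j_{ab})=\begin{cases}(x^j_{ab},\ \varphi^j_{ab},\ f^j_{ab})&\chi(b)=0,\\ (x^0_{ab},\ 1,\ 1)&\chi(b)=1,\end{cases}\qquad
y^j_{abc}=\begin{cases}x^j_{abc}&\chi(c)=0,\\ x^0_{abc}\cdot(\psi^j_{ab}*1)&\chi(c)=1,\end{cases}\]
so that $\psi^j_{ab}\colon x^0_{ab}\Rightarrow y^j_{ab}$, $g^j_{ab}\colon y^j_{ab}\Rightarrow y^{j+1}_{ab}$ and $\psi^j_{ab}\cdot g^j_{ab}=\psi^{j+1}_{ab}$. Each condition below holds when $\chi$ vanishes on the last index, since then only $x^j$ and $f^j$ are involved. So let $\chi$ be $1$ on the last index.
\begin{itemize}
\item Normality of $y^j_{abc}$: if $a=b$ or $b=c$, then $x^0_{abc}=1$ and $\psi^j_{ab}=1$.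
\item Cocycle condition: let $x^0_{abcd}$ be the common value of \eqref{eq:cocycle} for $x^0$. By interchange, $y^j_{abd}\cdot(1*y^j_{bcd})=x^0_{abcd}\cdot(\psi^j_{ab}*\psi^j_{bc}*1)$. The other side is $x^0_{acd}\cdot\big((\psi^j_{ac}\cdot y^j_{abc})*1\big)$, so it suffices to show $\psi^j_{ac}\cdot y^j_{abc}=x^0_{abc}\cdot(\psi^j_{ab}*\psi^j_{bc})$. If $\chi(c)=0$ this is \eqref{eq:icon} for $\varphi^j$. If $\chi(c)=1$ it is the definition of $y^j_{abc}$, as $\psi^j_{ac}$ and $\psi^j_{bc}$ are units.
\item Condition \eqref{eq:icon} for $g^j$: since $g^j_{ac}$ and $g^j_{bc}$ are units, it reads $x^0_{abc}\cdot(\psi^{j+1}_{ab}*1)=x^0_{abc}\cdot(\psi^j_{ab}*1)\cdot(g^j_{ab}*1)$, which holds.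
\end{itemize}
So $(y^\bullet,g^\bullet)$ is an $n$-simplex of $Y$. Its components with indices $a,b,c$ depend only on the components of $x^\bullet$ and the values of $\chi$ at these indices, so the construction commutes with reindexing and defines a map $Y\times\Delta^1\to Y$. For $\chi=0$ it returns $x^\bullet$, and for $\chi=1$ the constant chain on $x^0$. Thus $\iota$ is a homotopy equivalence for each $q$.
\end{proof}

\section{Consequences of a bubble}\label{sec:obstruction}

\begin{proposition}\label{prop:obstruction}
Let $P$ be a free $2$-category with a bubble. Then $H_{2k}(NP;\mathbb Q)\ne0$ for all $k\ge1$, and $P$ is not homologically coherent.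
\end{proposition}

\begin{proof}
Let $x$ be a bubble and $n=\ell(x)\ge1$. As $B^2\mathbb N$ is free on one bubble, there is a $2$-functor $\hat x\colon B^2\mathbb N\to P$ sending the generator to $x$, and $\ell\circ\hat x$ is multiplication by $n$ on $B^2\mathbb N$. We compute the effect of this endomorphism on homology.

The inclusion of monoids $\mathbb N\to\mathbb Z$ induces a weak equivalence of nerves by Quillen's Theorem A, since the comma category is the directed poset $(\mathbb Z,\le)$. Let $B^2\mathbb Z$ be the $2$-category with one $0$-cell, one $1$-cell, and $\mathbb Z$ as monoid of $2$-cells. Then $NS_p(B^2\mathbb N)=(N\mathbb N)^p\to(N\mathbb Z)^p=NS_p(B^2\mathbb Z)$ is a weak equivalence for each $p$. With Lemma~\ref{lem:bisimplicial} this connects $N(B^2\mathbb N)$ to $K=\operatorname{diag}\mathbb B(B^2\mathbb Z)$ by weak equivalences that commute with multiplication by $n$.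

Let $M=N\mathbb Z$, a simplicial abelian group with $M_p=\mathbb Z^p$. For $p\ge2$ every basis vector of $M_p$ has a zero coordinate and is degenerate, so the normalized complex of $M$ is $\mathbb Z$ in degree $1$. Now $\mathbb B(B^2\mathbb Z)_{p,q}=M_p\otimes M_q$, so by the Eilenberg--Zilber theorem the simplicial abelian group $K$ has a single homotopy group $\pi_2=\mathbb Z$, on which multiplication by $n$ induces $n$. Since $H^*(K(\mathbb Z,2))=\mathbb Z[u]$ with $u$ of degree $2$ dual to $\pi_2$, the induced map sends $u^k$ to $n^ku^k$, and it is multiplication by $n^k\neq0$ on $H_{2k}(K;\mathbb Q)=\mathbb Q$. This nonzero map factors through $H_{2k}(NP;\mathbb Q)$, which proves the first claim. In particular $H_4(NP)\ne0$, while $H_4(\lambda P)=0$, so $\pi_P$ is not an isomorphism.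
\end{proof}

Freeness enters through the length functor, which guarantees that the image of $B^2\mathbb N$ is homologically visible. The counterpart for rewriting generalizes the step $xx\to xx$ of Section~\ref{sec:examples}.

\begin{proposition}\label{prop:loop}
Let $p$ be a path representing a bubble. Then $pp\to^+pp$, so the exchange rewriting does not terminate on $pp$.
\end{proposition}

\begin{proof}
Let $p=(e_1,\dots,e_m)$ with $m\ge1$ and $e_i=(v_i,\alpha_i,v_i')\colon r_{i-1}\to r_i$, where $r_0=r_m=1_o$. To the point $(j,i)$ of the grid $\{0,\dots,m\}^2$ assign the $1$-cell $r_jr_i$, to a step in the first coordinate the edge $e_jr_i$, and to a step in the second coordinate the edge $r_je_i$. Since $r_{j-1}=v_j\,s\alpha_j\,v_j'$, the pair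
\[(r_{j-1}e_i)\,(e_jr_i)=(v_j\,s\alpha_j\,v_j'v_i,\ \alpha_i,\ v_i')\,(v_j,\ \alpha_j,\ v_j'v_i\,t\alpha_i\,v_i')\]
is reducible with $u=v_j'v_i$, and \eqref{eq:exchange} turns it into $(e_jr_{i-1})\,(r_je_i)$. So moving a lattice path across one square of the grid is a rewriting step, and $m^2$ steps lead from the path $(0,0)\to(0,m)\to(m,m)$ to the path $(0,0)\to(m,0)\to(m,m)$. As $r_0$ and $r_m$ are empty, both of these are $pp$.
\end{proof}

\section{Termination}\label{sec:termination}

We now prove that the exchange rewriting terminates when $P$ is bubble-free. In $L$ each pair of edges is exchanged at most once. The following example shows that this fails in general, and suggests what to count instead.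

\begin{example}\label{ex:twice}
Take one $0$-cell, generating $1$-cells $f,g$, and generating $2$-cells $\alpha\colon f\Rightarrow1$ and $\beta\colon1\Rightarrow g$. This $2$-category is bubble-free: a path from $1$ can only fire $\beta$, and a letter $g$ is never removed. There are two successive steps
\[(f,\beta,1)\,(1,\alpha,g)\ \to\ (1,\alpha,1)\,(1,\beta,1)\ \to\ (1,\beta,f)\,(g,\alpha,1),\]
and the last path is reduced. Figure~\ref{fig:twice} shows $\beta$ passing around $\alpha$ and being stopped by the letter $f$, which ties $\alpha$ to the source of the path.
\end{example}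

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dotted] (-0.6,2.4)--(1.8,2.4) (-0.6,0)--(1.8,0) (3.4,2.4)--(5.8,2.4) (3.4,0)--(5.8,0) (7.4,2.4)--(9.8,2.4) (7.4,0)--(9.8,0);
\draw (0,2.4) node[above]{$f$}--(0,0.8); \fill (0,0.8) circle (2pt) node[left]{$\alpha$};
\draw (1.2,1.6)--(1.2,0) node[below]{$g$}; \fill (1.2,1.6) circle (2pt) node[right]{$\beta$};
\node at (2.6,1.2) {$\to$};
\draw (4.6,2.4) node[above]{$f$}--(4.6,1.6); \fill (4.6,1.6) circle (2pt) node[left]{$\alpha$};
\draw (4.6,0.8)--(4.6,0) node[below]{$g$}; \fill (4.6,0.8) circle (2pt) node[right]{$\beta$};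
\node at (6.6,1.2) {$\to$};
\draw (9.2,2.4) node[above]{$f$}--(9.2,0.8); \fill (9.2,0.8) circle (2pt) node[right]{$\alpha$};
\draw (8,1.6)--(8,0) node[below]{$g$}; \fill (8,1.6) circle (2pt) node[left]{$\beta$};
\end{tikzpicture}
\caption{Three paths from $f$ to $g$ representing one $2$-cell, for generators $\alpha\colon f\Rightarrow1$ and $\beta\colon1\Rightarrow g$, read from top to bottom. Dots are firings of generators and lines are letters that persist. Each arrow is an exchange step, so the same two firings are exchanged twice.}\label{fig:twice}
\end{figure}

So we follow letters through a path, show that in a bubble-free $P$ every firing is tied to the source or target of the path by a chain of letters, and bound the number of exchanges along such a chain.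

\subsection{Wires and components}

Let $p=(e_1,\dots,e_m)$ be a path, $e_i=(v_i,\alpha_i,v_i')\colon W_{i-1}\to W_i$. The steps $1,\dots,m$ are its \emph{occurrences}. At step $i$, identify each letter of $v_i$ or $v_i'$ in $W_{i-1}$ with the corresponding letter in $W_i$. The letters of $s\alpha_i$ in $W_{i-1}$ are the \emph{inputs} of $i$, and the letters of $t\alpha_i$ in $W_i$ are its \emph{outputs}. A \emph{wire} is a class of letters under these identifications. It has one letter in each of a run of consecutive words; it \emph{begins} at the top (in $W_0$) or as an output, and \emph{ends} at the bottom (in $W_m$) or as an input. It is \emph{attached} to the occurrences at which it begins or ends. The occurrences form a graph, two of them being adjacent if a wire is attached to both. A connected component of this graph is \emph{closed} if no wire attached to it begins at the top or ends at the bottom.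

\begin{proposition}\label{prop:closed}
If some path of $P$ has a closed component, then $P$ has a bubble.
\end{proposition}

The bubble is obtained by erasing everything outside the component. The difficulty is that two surviving letters that were separated by erased letters have no a priori reason to be composable. We show that they are by means of a quantity that is constant along the component.

\begin{proof}
Let $\Gamma$ be a closed component of $p$, and let $r_i$ be the sequence of those letters of $W_i$ that lie on wires attached to $\Gamma$. Such a wire is attached to no occurrence outside $\Gamma$. So $r_{i-1}=r_i$, letter by letter along wires, if $i\notin\Gamma$. If $i\in\Gamma$, then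
\[r_{i-1}=g_i\,s\alpha_i\,g_i',\qquad r_i=g_i\,t\alpha_i\,g_i',\]
where $g_i,g_i'$ are the sequences of letters of $v_i,v_i'$ on wires attached to $\Gamma$. Since $\Gamma$ is closed, $r_0$ and $r_m$ are empty.

For any finite sequence of letters put $\partial(y_1\cdots y_k)=\sum_j(t_0y_j-s_0y_j)\in\mathbb Z\Sigma_0$. For a $1$-cell $w\colon a\to b$ the sum telescopes to $\partial w=b-a$, also when $w$ is empty. Thus $\partial(s\alpha)=\partial(t\alpha)=t_0\alpha-s_0\alpha$, so $\partial r_i$ does not depend on $i$, and $\partial r_i=\partial r_0=0$.

For a letter $y$ of $r_i=r'\,y\,r''$ put $\phi(y)=s_0y-\partial r'$, and for $i\in\Gamma$ put $\phi(i)=s_0\alpha_i-\partial g_i$. Then $\phi$ is constant along a wire: when a letter persists through step $i$, its prefix $r'$ is unchanged or has $s\alpha_i$ replaced by $t\alpha_i$, which does not change $\partial r'$. If $y$ is an input of $i\in\Gamma$, write $s\alpha_i=w\,y\,w'$; then $\partial w=s_0y-s_0\alpha_i$, so $\phi(y)=s_0y-\partial g_i-\partial w=\phi(i)$. The same computation in $t\alpha_i$ applies to outputs. Since $\Gamma$ is connected, $\phi$ takes one value on all occurrences of $\Gamma$ and all letters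 of the $r_i$. For the first occurrence $i_0$ of $\Gamma$, the sequence $r_{i_0-1}=r_0$ is empty, so $g_{i_0}$ is empty and this value is the $0$-cell $o=s_0\alpha_{i_0}$.

Suppose $r_i$ is nonempty. Its first letter $y$ has $s_0y=\phi(y)=o$. Consecutive letters $y,y'$ satisfy $0=\phi(y')-\phi(y)=s_0y'-t_0y$, so $r_i$ is a $1$-cell with source $o$, and its target is $o$ because $\partial r_i=0$. We read an empty $r_i$ as $1_o$.

Let $i\in\Gamma$. From $\phi(i)=o$ we get $\partial g_i=s_0\alpha_i-o$, and then $\partial g_i'=\partial r_i-\partial g_i-\partial(t\alpha_i)=o-t_0\alpha_i$. If $g_i$ is nonempty, it is a prefix of $r_i$, hence a $1$-cell with source $o$, and its target is $s_0\alpha_i$; if it is empty, then $s_0\alpha_i=o$ and we read it as $1_o$. If $g_i'$ is nonempty, it is a suffix of $r_i$, hence a $1$-cell with target $o$, and its source is $t_0\alpha_i$; if it is empty, then $t_0\alpha_i=o$ and we read it as $1_o$. In all cases $(g_i,\alpha_i,g_i')$ is an edge $r_{i-1}\to r_i$. These edges, for $i\in\Gamma$, form a nonempty path from $1_o$ to $1_o$. It represents a $2$-cell of positive length, which is a bubble.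
\end{proof}

\subsection{Counting exchanges}

Consider a rewriting step \eqref{eq:exchange} on the $i$-th and $(i+1)$-st edges of a path. Only the word $W_i$ changes:
\[W_{i-1}=v_2\,s\alpha_2\,u\,s\alpha_1\,v_1',\quad W_i=\begin{cases}v_2\,s\alpha_2\,u\,t\alpha_1\,v_1'&\text{before,}\\ v_2\,t\alpha_2\,u\,s\alpha_1\,v_1'&\text{after,}\end{cases}\quad W_{i+1}=v_2\,t\alpha_2\,u\,t\alpha_1\,v_1'.\]
Both before and after, every letter of $W_i$ is identified with a letter of $W_{i-1}$ or $W_{i+1}$; the letters of $v_2,u,v_1'$ persist from $W_{i-1}$ to $W_{i+1}$; the letters of $s\alpha_k$ in $W_{i-1}$ lie on wires ending at the occurrence of $\alpha_k$; and the letters of $t\alpha_k$ in $W_{i+1}$ lie on wires beginning there. So occurrences and wires, with their beginnings and ends, are canonically identified before and after the step, and we say that the step \emph{swaps} the two occurrences. Components are therefore preserved as well. A wire that is present before and after an occurrence $y$, with edge $(v,\alpha,v')$, and is not attached to $y$, lies in $v$ or in $v'$; we say it is \emph{left} or \emph{right} of $y$. Three observations follow from the display.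
\begin{enumerate}
\item[(W1)] Two occurrences joined by a wire are never swapped, because $t\alpha_1$ and $s\alpha_2$ are disjoint in the middle word of a reducible pair.
\item[(W2)] A wire that persists through both swapped occurrences stays on the same side of each: in $v_2$ it is left of both, in $v_1'$ right of both, and in $u$ left of $\alpha_1$ and right of $\alpha_2$.
\item[(W3)] A swap not involving $y$ changes neither the edge at $y$, nor the words adjacent to it, nor the order of $y$ relative to any other occurrence.
\end{enumerate}
Fix a finite rewriting sequence and let $n(x,y)$ be the number of its steps that swap $x$ and $y$.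

\begin{lemma}\label{lem:cycle}
Let a wire $\xi$ begin at an occurrence $z$ and end at an occurrence $x$, and let $y\ne x,z$. Then $|n(y,z)-n(y,x)|\le2$. If a wire begins at the top and ends at $x$, or begins at $x$ and ends at the bottom, then $n(x,y)\le2$ for all $y\ne x$.
\end{lemma}

\begin{proof}
At every stage $z$ precedes $x$, and $y$ is in one of four states: $\mathsf A$, before $z$; $\mathsf B$, after $x$; $\mathsf M^\ell$, between $z$ and $x$ with $\xi$ left of $y$; $\mathsf M^r$, between them with $\xi$ right of $y$. By (W3) the state changes only in swaps involving $y$. A swap of $y$ with $y'\ne x,z$ keeps the order of $y,x,z$; if $y$ is between $z$ and $x$, so is its neighbor $y'$, the wire $\xi$ persists through both, and (W2) applies. There remain four kinds of swap. In each, the order of $y$ relative to the third occurrence is unchanged, which determines the states up to the side of $\xi$, and the side is read off from the display above.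
\begin{itemize}
\item $(y,z)\to(z,y)$: $z$ fires $\alpha_2$; afterwards $\xi$ is in $t\alpha_2$, left of $y$. So $\mathsf A\to\mathsf M^\ell$.
\item $(y,x)\to(x,y)$: $x$ fires $\alpha_2$; before, $\xi$ is in $s\alpha_2$, left of $y$. So $\mathsf M^\ell\to\mathsf B$.
\item $(x,y)\to(y,x)$: $x$ fires $\alpha_1$; afterwards $\xi$ is in $s\alpha_1$, right of $y$. So $\mathsf B\to\mathsf M^r$.
\item $(z,y)\to(y,z)$: $z$ fires $\alpha_1$; before, $\xi$ is in $t\alpha_1$, right of $y$. So $\mathsf M^r\to\mathsf A$.
\end{itemize}
Hence $y$ turns around $\xi$ in one direction only, along the cycle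
\[\mathsf A\xrightarrow{\ z\ }\mathsf M^\ell\xrightarrow{\ x\ }\mathsf B\xrightarrow{\ x\ }\mathsf M^r\xrightarrow{\ z\ }\mathsf A .\]
The swaps of $y$ with $x$ or $z$ form an interval of the periodic sequence $zxxz\,zxxz\cdots$, in which the numbers of $z$'s and $x$'s differ by at most $2$. For a wire from the top to $x$ there is no state $\mathsf A$, and at most the transitions $\mathsf M^\ell\to\mathsf B\to\mathsf M^r$ occur. For a wire from $x$ to the bottom, $x$ plays the role of $z$, there is no state $\mathsf B$, and at most $\mathsf M^r\to\mathsf A\to\mathsf M^\ell$ occur.
\end{proof}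

In Example~\ref{ex:twice} the bound $2$ is attained. Recall Newman's lemma: if a rewriting relation terminates and any two steps from a common source lead to objects with a common reduct (local confluence), then each class of the equivalence relation it generates contains a unique irreducible object, to which all members of the class reduce.

\begin{proposition}\label{prop:termination}
Let $P$ be bubble-free. Every rewriting sequence on a path of length $m$ has at most $m^2(m-1)$ steps. Every $2$-cell $\psi$ is represented by a unique reduced path $\operatorname{nf}(\psi)$, and every path representing $\psi$ rewrites to it.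
\end{proposition}

\begin{proof}
Let $x\ne y$ be occurrences. By Proposition~\ref{prop:closed} the component of $x$ is not closed, so there are distinct occurrences $x=z_0,\dots,z_k$, with consecutive ones joined by wires, such that a wire attached to $z_k$ begins at the top or ends at the bottom; here $k\le m-1$. If $y$ is not among the $z_j$, Lemma~\ref{lem:cycle} gives $n(z_k,y)\le2$ and $n(z_{j},y)\le n(z_{j+1},y)+2$, so $n(x,y)\le2k+2\le2m$. If $y=z_j$ with $j\geq1$, then $n(z_{j-1},y)=0$ by (W1), so $n(x,y)\le2(j-1)\le2m$. Each step swaps one of the $\binom m2$ pairs, so there are at most $2m\binom m2=m^2(m-1)$ steps.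

For local confluence, consider two different steps on one path. If they involve disjoint pairs of edges, each can be performed after the other with the same result. Otherwise they involve three consecutive edges with both pairs reducible. By Lemma~\ref{lem:cube}(iii) these form $p(c)$ for a $3$-cube $c$, fired in the order $321$. The two steps give the orders $231$ and $312$, and Lemma~\ref{lem:cube}(i) provides steps $231\to213\to123$ and $312\to132\to123$. Newman's lemma concludes.
\end{proof}

\section{The cubical resolution of a hom-category}\label{sec:cubes}

\subsection{Cancelling pairs of basis elements}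

The following lemma makes the cancellation of Section~\ref{sec:examples} precise. It will be used twice.

\begin{lemma}\label{lem:cancel}
Let $C$ be a chain complex in which $C_n$ has a basis $\mathsf U_n\sqcup\mathsf L_n\sqcup\mathsf Z_n$. Suppose given bijections $\mu\colon\mathsf U_n\to\mathsf L_{n-1}$ and a well-founded strict partial order on $\mathsf L=\coprod_n\mathsf L_n$ such that, for $u\in\mathsf U_n$, the $\mathsf L$-component of $du$ is $-\mu(u)$ plus a combination of elements $<\mu(u)$. Then $E_n=\mathbb Z\mathsf U_n+d\,\mathbb Z\mathsf U_{n+1}$ is a subcomplex, $C\to C/E$ is a quasi-isomorphism, and $(C/E)_n$ is free on the image of $\mathsf Z_n$.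
\end{lemma}

\begin{proof}
Let $d'\colon\mathbb Z\mathsf U_{n+1}\to\mathbb Z\mathsf L_n$ be the $\mathsf L$-component of $d$. Then $-d'\mu^{-1}=1-\rho$, where $\rho(y)$ is a finite combination of elements $<y$. By well-founded induction each $y$ is killed by a power of $\rho$: if each element in the support of $\rho(y)$ is, then so is $y$. Hence $\sum_k\rho^k$ is defined and inverse to $1-\rho$, and $d'$ is an isomorphism. It follows that $d$ is injective on $\mathbb Z\mathsf U_{n+1}$ and that its image projects isomorphically onto $\mathbb Z\mathsf L_n$, so $C_n=\mathbb Z\mathsf U_n\oplus d\,\mathbb Z\mathsf U_{n+1}\oplus\mathbb Z\mathsf Z_n$. This gives the last claim. The graded subgroup $E$ is stable under $d$. If $u+du'\in E_n$ is a cycle, then $du=0$, so $u=0$ and the cycle is a boundary in $E$. Thus $E$ is acyclic.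
\end{proof}

\subsection{The resolution}

Fix $0$-cells $a,b$ of a free $2$-category $P$ and put $\mathcal C=P(a,b)$. The homology of $N\mathcal C$ can be computed from any projective resolution of the constant functor $\mathbb Z$ in $\operatorname{Fun}(\mathcal C,\mathrm{Ab})$, by applying $\operatorname{colim}_{\mathcal C}$. So we build a complex of representable functors indexed by cubes. For $w\in\mathcal C$ let
\[R_n(w)=\bigoplus_{c}\mathbb Z\,\mathcal C(t(c),w),\]
the sum running over the $n$-cubes from $a$ to $b$, with basis the pairs $(c,\psi)$, $\psi\colon t(c)\Rightarrow w$. Let $e_i(c)\colon t(\delta^0_ic)\to t(c)$ be the edge of $c$ that fires $i$ when all other indices have fired. Put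
\[\delta_i^1(c,\psi)=(\delta_i^1c,\psi),\qquad\delta_i^0(c,\psi)=(\delta_i^0c,\,e_i(c)\cdot\psi),\qquad d=\sum_{i=1}^n(-1)^{i-1}(\delta_i^1-\delta_i^0).\]
In both cases the new second component is $\hat c(\tau\le\mathbf 1)\cdot\psi$, where $\mathbf 1=(1,\dots,1)$ and $\tau$ is the last vertex of the face. For $i<j$, both $\delta_i^\tau\delta_j^{\tau'}(c,\psi)$ and $\delta_{j-1}^{\tau'}\delta_i^\tau(c,\psi)$ have as first component the cube obtained by replacing $\alpha_i,\alpha_j$ with $\alpha_i^\tau,\alpha_j^{\tau'}$. Their second components are monotone paths of $c$, from the vertex with coordinates $\tau,\tau'$ in places $i,j$ and $1$ elsewhere to $\mathbf 1$, followed by $\psi$; these agree by Lemma~\ref{lem:cube}(ii). In $d^2$ the two terms have signs $(-1)^{i+j}$ and $(-1)^{i+j-1}$ times the same factor, so $d^2=0$. The complex $R(w)$ is a functor of $w$ by postcomposition, and it has the augmentation $R(w)\to\mathbb Z$ sending each basis element of degree $0$ to $1$.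

\begin{proposition}\label{prop:resolution}
If $P$ is bubble-free, the augmentation $R(w)\to\mathbb Z$ is a quasi-isomorphism for every $w\in\mathcal C$.
\end{proposition}

\begin{proof}
For a basis element $(c,\psi)$ write $p(c)=(a_1,\dots,a_n)$ and $\operatorname{nf}(\psi)=(f_1,\dots,f_k)$, and let $W(c,\psi)=(a_1,\dots,a_n,f_1,\dots,f_k)$ be the path it spells. All pairs in the first part are reducible and no pair in the second part is. The behavior of the pair at the junction tells in which direction the junction can be moved. Define
\begin{itemize}
\item $\mathsf U$: $n\ge1$, and either $k=0$ or $(a_n,f_1)$ is not reducible;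
\item $\mathsf L$: $k\ge1$, and either $n=0$ or $(a_n,f_1)$ is reducible;
\item $\mathsf Z$: $n=k=0$, that is, the single element $(w,1_w)$.
\end{itemize}
These sets partition the basis.

\emph{The bijection.} For $(c,\psi)\in\mathsf U$ put $\mu(c,\psi)=\delta_1^0(c,\psi)$. Since $p(c)$ fires $\alpha_1$ last, $p(\delta^0_1c)=(a_1,\dots,a_{n-1})$ and $e_1(c)=a_n$. The path $(a_n,f_1,\dots,f_k)$ is reduced, so it is $\operatorname{nf}(e_1(c)\cdot\psi)$. Therefore $W(\mu(c,\psi))=W(c,\psi)$, and $\mu(c,\psi)\in\mathsf L$ because $n-1=0$ or $(a_{n-1},a_n)$ is reducible. Conversely let $(c',\psi')\in\mathsf L$ with $\operatorname{nf}(\psi')=(f_1,\dots,f_k)$. All pairs of $p(c')f_1$ are reducible, so it equals $p(c)$ for a unique cube $c$ by Lemma~\ref{lem:cube}(iii). Let $\psi$ be represented by the reduced path $(f_2,\dots,f_k)$. Then $(c,\psi)\in\mathsf U$, as $k=1$ or $(f_1,f_2)$ is not reducible. The two constructions move the junction in opposite directions without changing $W$, and an element is determined by $W$ and its degree, so they are mutually inverse.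

\emph{The order.} Let $y<y'$ if $W(y)$ is shorter than $W(y')$ or $W(y')\to^+W(y)$. Rewriting preserves length and terminates, so this is a well-founded strict partial order. Let $u=(c,\psi)\in\mathsf U$ and consider the terms of $du$.
\begin{itemize}
\item The term $\delta_1^0u=\mu(u)$ has coefficient $-1$.
\item The terms $\delta_i^1u$ spell paths of length $n-1+k$, shorter than $W(\mu(u))=W(u)$.
\item For $i\ge2$, Lemma~\ref{lem:cube}(i) moves the firing of $i$ past those of $i-1,\dots,1$ in $i-1\ge1$ steps, and the result is $p(\delta_i^0c)\,e_i(c)$. With Proposition~\ref{prop:termination},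
\[W(u)=p(c)\operatorname{nf}(\psi)\to^+p(\delta_i^0c)\,e_i(c)\operatorname{nf}(\psi)\to^*p(\delta_i^0c)\operatorname{nf}(e_i(c)\cdot\psi)=W(\delta_i^0u).\]
\end{itemize}
So all terms in $\mathsf L$ other than $\delta^0_1u$ are $<\mu(u)$. By Lemma~\ref{lem:cancel}, the homology of $R(w)$ is $\mathbb Z$ in degree $0$, generated by the class of $(w,1_w)$, which has augmentation $1$.
\end{proof}

\subsection{The dg-functor $\kappa$}

The comparison between cubes and nerves must be compatible with horizontal composition, so we organize both sides as dg-categories, that is, categories enriched in chain complexes, where $d(x\otimes y)=dx\otimes y+(-1)^{\deg x}x\otimes dy$. Recall that the shuffle map $\nabla\colon C_*(X)\otimes C_*(Y)\to C_*(X\times Y)$ is a natural and associative quasi-isomorphism (Eilenberg--Zilber), and that it is the canonical isomorphism when $X$ or $Y$ is $\Delta^0$.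

Let $P$ be any free $2$-category. Let $F=F(P)$ be the dg-category with objects $\Sigma_0$ that is freely generated, as a graded $\mathbb Z$-linear category, by $\Sigma_1$ in degree $0$ and $\Sigma_2$ in degree $1$, with $d\alpha=t\alpha-s\alpha$. Then $F(a,b)_n$ is free on the $n$-cubes from $a$ to $b$, composition is concatenation, and the Leibniz rule gives $dc=\sum_i(-1)^{i-1}(\delta_i^1c-\delta_i^0c)$. Let $A=A(P)$ be the dg-category with $A(a,b)=C_*(NP(a,b))$, composition being $\nabla$ followed by the map induced by $P(a,b)\times P(b,c)\to P(a,c)$, and units the vertices $1_a$. Let $\kappa\colon F\to A$ be the graded functor that sends a generating $1$-cell to the corresponding vertex and $\alpha$ to the $1$-simplex $\alpha\colon s\alpha\to t\alpha$. A word in $\Sigma_1$ goes to the vertex it defines, so $d\kappa(\alpha)=t\alpha-s\alpha=\kappa(d\alpha)$, and $\kappa$ is a dg-functor by the Leibniz rule.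

Let $\iota\in C_1(\Delta^1)$ be the generator, $d\iota=[1]-[0]$, and $\iota_n=\nabla(\iota^{\otimes n})\in C_n(N[1]^n)$. Then
\begin{equation}\label{eq:kappa}
\kappa(c)=\hat c_*(\iota_n).
\end{equation}
Indeed, by naturality of $\nabla$, the product $\kappa(w_0)\kappa(\alpha_1)\cdots\kappa(w_n)$ is the image of $\iota_n$ under the functor that sends the $i$-th factor $[1]$ to $\alpha_i$ and then composes horizontally. This functor agrees with $\hat c$ on vertices and on the arrows raising one coordinate, which generate $[1]^n$.

\begin{proposition}\label{prop:kappa}
If $P$ is bubble-free, $\kappa\colon F(a,b)\to C_*(NP(a,b))$ is a quasi-isomorphism for all $a,b$.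
\end{proposition}

\begin{proof}
Let $R'(w)=C_*(N(\mathcal C/w))$. A nondegenerate $n$-simplex of $N(\mathcal C/w)$ is a chain $x_0\to\cdots\to x_n$ of non-identity arrows of $\mathcal C$ with an arrow $x_n\to w$, so $R'_n=\bigoplus\mathbb Z\,\mathcal C(x_n,-)$ over such chains. The augmentation $R'(w)\to\mathbb Z$ is a quasi-isomorphism because $\mathcal C/w$ has a terminal object. A basis element $(c,\psi)$ of $R_n(w)$ defines a lift $[1]^n\to\mathcal C/w$ of $\hat c$, sending $\tau$ to $c(\tau)$ with structure map $\hat c(\tau\le\mathbf 1)\cdot\psi$. Its restriction to the face where the $i$-th coordinate is $\tau_i$ is the functor defined by $\delta_i^{\tau_i}(c,\psi)$. Send $(c,\psi)$ to the image of $\iota_n$ under this lift. We have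
\[d\iota_n=\sum_i(-1)^{i-1}\nabla\big(\iota\otimes\cdots\otimes([1]-[0])\otimes\cdots\otimes\iota\big),\]
and $\nabla(\iota\otimes\cdots\otimes[\tau_i]\otimes\cdots\otimes\iota)$ is the image of $\iota_{n-1}$ under the inclusion of that face. So we obtain a chain map $R(w)\to R'(w)$, natural in $w$ and compatible with augmentations.

The functors $\mathbb Z\,\mathcal C(x,-)$ are projective in $\operatorname{Fun}(\mathcal C,\mathrm{Ab})$ by the Yoneda lemma. By Proposition~\ref{prop:resolution}, $R$ and $R'$ are projective resolutions of the constant functor $\mathbb Z$, so $R\to R'$ is a chain homotopy equivalence, and it remains one after applying the additive functor $\operatorname{colim}_{\mathcal C}$. This functor sends $\mathbb Z\,\mathcal C(x,-)$ to $\mathbb Z$; on bases it forgets the arrow to $w$. It therefore turns $R$ into $F(a,b)$, $R'$ into $C_*(N\mathcal C)$, and the map into $c\mapsto\hat c_*(\iota_n)=\kappa(c)$.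
\end{proof}

For $B^2\mathbb N$ the conclusion fails, as computed in Section~\ref{sec:examples}.

\section{Bar constructions}\label{sec:bar}

We pass from the hom-categories to $P$. The algebraic counterpart of $\mathbb B(P)$ is the bar construction. Let $T$ be $F$ or $A$. Let $\operatorname{aug}\colon T(a,b)\to\mathbb Z$ send each $1$-cell, a basis element of degree $0$, to $1$ and positive degrees to $0$; it is a multiplicative chain map. Put
\[\operatorname{Bar}_p(T)=\bigoplus_{a_0,\dots,a_p}T(a_0,a_1)\otimes\cdots\otimes T(a_{p-1},a_p),\qquad\operatorname{Bar}_0(T)=\mathbb Z\Sigma_0,\]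
with elements written $(f_1|\cdots|f_p)$. This is a simplicial chain complex: inner faces compose neighbors, $d_0$ and $d_p$ apply $\operatorname{aug}$ to the first and last factor, and degeneracies insert units. For $p=1$ and $f\in T(a,b)$ this means $d_0(f)=\operatorname{aug}(f)\,b$ and $d_1(f)=\operatorname{aug}(f)\,a$. For a simplicial chain complex $V_\bullet$, let $\operatorname{Tot}V$ be the total complex of its normalization, the quotient of $V_p$ by the images of the degeneracies, with $d=d^{\mathrm{bar}}+(-1)^pd^{\mathrm{int}}$ and $d^{\mathrm{bar}}=\sum_i(-1)^id_i$. The normalization is a natural direct summand of $V_p$. Hence a map of non-negatively graded simplicial chain complexes that is a quasi-isomorphism for each $p$ is one on normalizations, and then on $\operatorname{Tot}$, by induction along the filtration by $p$.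

\begin{lemma}\label{lem:q}
For every free $2$-category $P$ there is a quasi-isomorphism $q\colon\operatorname{Tot}\operatorname{Bar}(F(P))\to\lambda(P)$. It is the identity for $p=0$ and zero for $p\ge2$. For $p=1$ it sends a word $w$ in $\Sigma_1$ to the sum $[w]$ of its letters, a word with exactly one generating $2$-cell $\alpha$ to $-\alpha$, and all other words to $0$.
\end{lemma}

\begin{proof}
A basis of $\operatorname{Tot}\operatorname{Bar}(F)$ consists of the $0$-cells and the composable tuples $(f_1|\cdots|f_p)$, $p\ge1$, of nonempty words in $\Sigma_1\sqcup\Sigma_2$; a tuple containing an empty word is $0$. The formula for $q$ gives $0$ on empty words, so it may be applied to any word.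

\emph{$q$ is a chain map.} For $p=0$ both differentials vanish. Let $p=1$ and let $f$ be a word from $a$ to $b$.
\begin{itemize}
\item Degree $0$: $q\,d(f)=b-a=d[f]$.
\item Degree $1$, $f=w_0\alpha w_1$: $d^{\mathrm{bar}}(f)=0$ and $q\,d(f)=-[w_0\,t\alpha\,w_1]+[w_0\,s\alpha\,w_1]=-[t\alpha]+[s\alpha]=d(-\alpha)$.
\item Degree $2$, with generators $\alpha_1,\alpha_2$: $q\,d^{\mathrm{int}}(f)=q(\delta_1^1f-\delta_1^0f-\delta_2^1f+\delta_2^0f)=-\alpha_2+\alpha_2+\alpha_1-\alpha_1=0$, and $q(f)=0$.
\item Degree $\ge3$: $d(f)$ has internal degree $\ge2$, and both sides vanish.
\end{itemize}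
Let $p=2$. The part $d^{\mathrm{int}}$ stays in $p=2$, where $q=0$, and $q\,d^{\mathrm{bar}}(f|g)=\operatorname{aug}(f)q(g)-q(fg)+\operatorname{aug}(g)q(f)$. In internal degree $0$ this is $[g]-[fg]+[f]=0$. In internal degree $1$, if $f$ contains $\alpha$ it is $0+\alpha-\alpha$, and if $g$ does it is $-\alpha+\alpha+0$. In internal degree $\ge2$, $q(fg)=0$; if $\operatorname{aug}(f)\neq0$ then $g$ has degree $\ge2$ and $q(g)=0$, and symmetrically for the last term. For $p\ge3$, $d$ lands in $p\ge2$.

\emph{$q$ is a quasi-isomorphism.} Because $F$ is free, a first entry with several letters can be split in a unique way after its first letter, and this pairs off almost all basis elements. Let $\mathsf U$ be the tuples with $p\ge2$ whose first entry is a single letter, $\mathsf L$ the tuples with $p\ge1$ whose first entry has at least two letters, and $\mathsf Z$ the rest: $0$-cells and tuples $(v)$ with $v$ a letter. The map $\mu(v|f_2|f_3|\cdots)=(vf_2|f_3|\cdots)$ is a bijection $\mathsf U\to\mathsf L$ that lowers the total degree by $1$ and preserves the internal degree and the total number of letters. Order $\mathsf L$ lexicographically by these two numbers;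 this order is well founded. In $du$, for $u=(v|f_2|\cdots|f_p)$, the face $d_1$ contributes $-\mu(u)$; the faces $d_i$ with $i\ge2$ give multiples of tuples with first entry $v$, which are not in $\mathsf L$; the face $d_0$ gives $0$ or a tuple of the same internal degree with one letter less; and $d^{\mathrm{int}}$ lowers the internal degree. So Lemma~\ref{lem:cancel} applies. The chain map $q$ vanishes on $\mathsf U$, hence on $E$, and it sends $\mathsf Z$ bijectively, up to signs, to the basis $\Sigma_0\sqcup\Sigma_1\sqcup\Sigma_2$ of $\lambda(P)$. So $q$ is the quasi-isomorphism onto the quotient by $E$ followed by an isomorphism.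
\end{proof}

We now chain everything together. For the next section the chain has to be natural for the $2$-functors $D_2\to P$, which send generating $1$-cells to arbitrary words. Let $\mathcal P$ be the category of bubble-free free $2$-categories with chosen $2$-polygraph, whose morphisms are the $2$-functors sending generating $2$-cells to generating $2$-cells, with no condition on $1$-cells. For a bisimplicial set $Y$, let $\operatorname{Tot}\mathbb Z[Y]$ be the total complex of $p\mapsto C_*(Y_{p,\bullet})$.

\begin{proposition}\label{prop:zigzag}
For $Q$ in $\mathcal P$ there are natural quasi-isomorphisms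
\begin{multline}\label{eq:zigzag}
C_*(NQ)\to C_*(\operatorname{diag}N_\bullet E_\bullet Q)\leftarrow C_*(\operatorname{diag}\mathbb BQ)\to\operatorname{Tot}\mathbb Z[\mathbb BQ]\\
\xleftarrow{\ \nabla\ }\operatorname{Tot}\operatorname{Bar}(A(Q))\xleftarrow{\ \kappa\ }\operatorname{Tot}\operatorname{Bar}(F(Q))\xrightarrow{\ q\ }\lambda(Q).
\end{multline}
\end{proposition}

\begin{proof}
The first two maps come from Lemma~\ref{lem:bisimplicial}. The third is the Alexander--Whitney map, a quasi-isomorphism natural in the bisimplicial set by the Eilenberg--Zilber theorem.

The iterated shuffle maps $A(a_0,a_1)\otimes\cdots\otimes A(a_{p-1},a_p)\to C_*(N(Q(a_0,a_1)\times\cdots\times Q(a_{p-1},a_p)))$ give a quasi-isomorphism $\operatorname{Bar}_p(A)\to C_*(NS_p(Q))$ for each $p$. It commutes with inner faces by associativity and naturality of $\nabla$. It commutes with outer faces by naturality for $NQ(a,b)\to\Delta^0$, which induces $\operatorname{aug}$ on normalized chains, and with degeneracies by naturality for the vertex $1_a\colon\Delta^0\to NQ(a,a)$. These four maps are natural for all $2$-functors.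

The dg-functor $\kappa$ preserves compositions, units and $\operatorname{aug}$, so it induces a map of simplicial chain complexes. By Proposition~\ref{prop:kappa} each $\kappa\colon F(a,b)\to A(a,b)$ is a quasi-isomorphism between non-negative complexes of free abelian groups, hence a homotopy equivalence, and so are the tensor products. The last map is Lemma~\ref{lem:q}.

It remains to check naturality of $\kappa$ and $q$. A morphism $k\colon Q\to Q'$ of $\mathcal P$ induces the graded functor $F(k)$ that sends $g\in\Sigma_1$ to the word $k(g)$ and $\alpha$ to the generator $k(\alpha)$. It commutes with $d$ since $k$ commutes with $s$ and $t$, and it preserves $\operatorname{aug}$. The dg-functors $\kappa F(k)$ and $A(k)\kappa$ agree on generators, so they are equal. Finally $F(k)$ preserves the number of generating $2$-cells in a word, $[k(w)]=\lambda(k)[w]$ for a word $w$ in $\Sigma_1$, and a word whose only $2$-generator is $\alpha$ goes to one whose only $2$-generator is $k(\alpha)$. So $q$ commutes with the induced maps.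
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

For bubble-free $P$, the zigzag \eqref{eq:zigzag} gives an isomorphism $H_*(NP)\cong H_*(\lambda P)$. Coherence asks for more: the specific map $\theta_P$ must be a quasi-isomorphism. Rather than identify the zigzag with $\theta$, we use its naturality to prove an excision property for $C_*N$, which reduces the claim to $P_1$, $\partial D_2$ and $D_2$.

These three $2$-categories are bubble-free: $P_1$ and $\partial D_2$ have only unit $2$-cells, and the only non-unit $2$-cell of $D_2$ has $s_0\ne t_0$. The maps $N\partial D_2\to ND_2$ and $NP_1\to NP$ are injective, hence so are the induced maps of normalized chains. The maps $\lambda(\partial D_2)\to\lambda(D_2)$ and $\lambda(P_1)\to\lambda(P)$ are inclusions of subcomplexes.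

\begin{lemma}\label{lem:pieces}
Let $P$ be any free $2$-category. The maps $\theta_{P_1}$, $\theta_{\partial D_2}$, $\theta_{D_2}$ are quasi-isomorphisms, and so is the map induced by $\theta$,
\[C_*(ND_2)/C_*(N\partial D_2)\to\lambda(D_2)/\lambda(\partial D_2),\]
whose target is $\mathbb Z$ in degree $2$.
\end{lemma}

\begin{proof}
The categories $P_1$ and $\partial D_2$ are free on a polygraph, and homologically coherent as $1$-categories \cite{Guetta}, so Lemma~\ref{lem:theta} applies. The complex $\lambda(D_2)$ is $\mathbb Z\to\mathbb Z^2\to\mathbb Z^2$ with homology $\mathbb Z$ in degree $0$, generated by the class of a $0$-cell. By \eqref{eq:zigzag}, $H_*(ND_2)$ is also $\mathbb Z$ in degree $0$, so $ND_2$ is connected and the class of a vertex is a generator. As $\theta_{D_2}$ sends a vertex to a $0$-cell, it is a quasi-isomorphism. The last claim follows from the five lemma.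
\end{proof}

\begin{lemma}\label{lem:excision}
If $P$ is bubble-free, the map
\begin{equation}\label{eq:excision}
\bigoplus_{\alpha\in\Sigma_2}C_*(ND_2)/C_*(N\partial D_2)\ \to\ C_*(NP)/C_*(NP_1)
\end{equation}
induced by the generating $2$-cells is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Each $\alpha$ gives a commutative square in $\mathcal P$ formed by $\partial D_2\to D_2\to P$ and $\partial D_2\to P_1\to P$. So every functor $Y\colon\mathcal P\to\mathrm{Ch}$ yields a chain map between mapping cones,
\[j_Y\colon\bigoplus_\alpha\operatorname{cone}\big(Y(\partial D_2)\to Y(D_2)\big)\to\operatorname{cone}\big(Y(P_1)\to Y(P)\big).\]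
A natural quasi-isomorphism $Y\to Y'$ induces quasi-isomorphisms on source and target, by the five lemma, that commute with $j_Y$ and $j_{Y'}$. By Proposition~\ref{prop:zigzag}, $j_{C_*N}$ is a quasi-isomorphism if and only if $j_\lambda$ is. The cone of an injective chain map projects to its cokernel by a natural quasi-isomorphism. So $j_{C_*N}$ may be replaced by \eqref{eq:excision}, and $j_\lambda$ by
\begin{equation}\label{eq:excisionlambda}
\bigoplus_\alpha\lambda(D_2)/\lambda(\partial D_2)\to\lambda(P)/\lambda(P_1),
\end{equation}
which is an isomorphism, both sides being $\mathbb Z\Sigma_2$ in degree $2$.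
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $P$ has a bubble, it is not coherent by Proposition~\ref{prop:obstruction}. Let $P$ be bubble-free. By naturality, $\theta$ induces a commutative square with horizontal maps \eqref{eq:excision} and \eqref{eq:excisionlambda}. Its left vertical map is a quasi-isomorphism by Lemma~\ref{lem:pieces}, and both horizontal maps are quasi-isomorphisms, so the right vertical map $C_*(NP)/C_*(NP_1)\to\lambda(P)/\lambda(P_1)$ is one too. Now $\theta$ maps the exact sequence $0\to C_*(NP_1)\to C_*(NP)\to C_*(NP)/C_*(NP_1)\to0$ to $0\to\lambda(P_1)\to\lambda(P)\to\lambda(P)/\lambda(P_1)\to0$, with quasi-isomorphisms at both ends. By the five lemma $\theta_P$ is a quasi-isomorphism, and $P$ is coherent by Lemma~\ref{lem:theta}.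
\end{proof}

\section{The homotopy type of the nerve and proof of Theorem~\ref{thm:B}}\label{sec:proofB}

The simplicial set $X(P)$ of \eqref{eq:h} is a pushout along an injection, and $C_*$ preserves colimits. So $NP_1\to X(P)$ is injective and
\begin{equation}\label{eq:relative}
C_*(X(P))/C_*(NP_1)=\bigoplus_\alpha C_*(ND_2)/C_*(N\partial D_2).
\end{equation}
Lemma~\ref{lem:excision} will show that $h$ is a homology isomorphism. To upgrade this to a weak equivalence we pass to universal coverings. The point is that the universal covering of $NP$ is again the nerve of a bubble-free free $2$-category.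

Recall that the fundamental groupoid $\Pi_1$ is left adjoint to the nerve from groupoids to simplicial sets. The objects of $\Pi_1(Y)$ are the vertices of $Y$, its arrows are represented by zigzags of edges, its components give $\pi_0|Y|$, and its vertex groups are the groups $\pi_1(|Y|,y)$. A \emph{covering} is a map $\tilde Y\to Y$ such that every simplex of $Y$, with a given lift of one of its vertices, has a unique lift. Coverings are stable under pullback, and their realizations are covering spaces, so they are injective on $\pi_1$ and bijective on $\pi_n$ for $n\ge2$.

\begin{proposition}\label{prop:h}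
If $P$ is bubble-free, $h\colon X(P)\to NP$ is a weak equivalence.
\end{proposition}

\begin{proof}
\emph{Step 1: homology.} The map $h$ is the identity on $NP_1$, and under \eqref{eq:relative} it induces the quasi-isomorphism \eqref{eq:excision} on quotients. By the five lemma $h$ is a homology isomorphism.

\emph{Step 2: $\Pi_1(h)$ is an isomorphism.} Let $\mathcal G$ be a groupoid and $C$ a $2$-category. A map $NC\to N\mathcal G$, that is, a functor $\Pi_1(NC)\to\mathcal G$, is an assignment $k$ on $0$-cells and $1$-cells with $k(1_a)=1$ and $k(x_{02})=k(x_{01})k(x_{12})$ for every $2$-cell $x_{02}\Rightarrow x_{01}x_{12}$. Taking unit $2$-cells, and then $x_{12}=1$, we see that this is the same as a functor on the underlying category of $C$ that identifies the source and target of every $2$-cell, that is, a $2$-functor $C\to\mathcal G$. For $C=P$ these are the functors $k\colon P_1\to\mathcal G$ with $k(s\alpha)=k(t\alpha)$ for all $\alpha\in\Sigma_2$, by freeness. A map $X(P)\to N\mathcal G$ is a functor $k\colon P_1\to\mathcal G$ together with an extension of each composite $\partial D_2\to\mathcal G$ to $D_2$; the extension exists if and only if $k(s\alpha)=k(t\alpha)$,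 and is then unique. So composition with $h$ is a bijection for every $\mathcal G$, and $\Pi_1(h)$ is an isomorphism.

\emph{Step 3: the covering $2$-category.} Let $\Pi=\Pi_1(NP)$, let $P\to\Pi$, $w\mapsto\langle w\rangle$, be the $2$-functor corresponding to the identity of $\Pi$, and fix $a\in\Sigma_0$. Put $\tilde P=P\times_\Pi(a/\Pi)$. Its $0$-cells are pairs $(b,\zeta)$ with $\zeta\in\Pi(a,b)$. A $1$-cell $w\colon b\to b'$ of $P$ has exactly one lift with source $(b,\zeta)$, and its target is $(b',\zeta\langle w\rangle)$. A $2$-cell $\psi$ with $s_0\psi=b$ has exactly one lift with $0$-source $(b,\zeta)$, as $\langle s\psi\rangle=\langle t\psi\rangle$. Hence the underlying category of $\tilde P$ is free on the lifts of $\Sigma_1$. Let $P'$ be the free $2$-category on the lifts of all generators, and $P'\to\tilde P$ the canonical $2$-functor, bijective on $0$- and $1$-cells. By unique lifting of words, the edges, paths and instances of \eqref{eq:interchange} in $P'$ with $0$-source $(b,\zeta)$ correspond bijectively to those in $P$ with $0$-source $b$. By Proposition~\ref{prop:hom} the same holds for $2$-cells, so $P'\cong\tilde P$. A $2$-cell of $\tilde P$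 is a unit if and only if its image in $P$ is, so a bubble of $\tilde P$ would map to a bubble of $P$. Thus $\tilde P$ is free and bubble-free.

\emph{Step 4: both coverings are simply connected.} The map $N(a/\Pi)\to N\Pi$ is a covering, since in a chain of arrows of the groupoid $\Pi$, an arrow from $a$ to one object determines compatible arrows to all the others. As $N$ preserves limits, $N\tilde P=NP\times_{N\Pi}N(a/\Pi)$. Put $\tilde X=X(P)\times_{NP}N\tilde P$. Let $Y$ be $NP$ or $X(P)$ and $\tilde Y\to Y$ the corresponding covering; $\Pi_1(Y)=\Pi$ by Step 2. The lift starting at $(a,1)$ of a zigzag of edges representing $\zeta\in\Pi(a,b)$ ends at $(b,\zeta)$. So $\tilde Y$ is connected, and a loop at $(a,1)$ projects to a loop of trivial class in $\Pi(a,a)$; by injectivity on $\pi_1$, $\tilde Y$ is simply connected.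

\emph{Step 5: $\tilde X=X(\tilde P)$.} Pullback along a map of simplicial sets preserves colimits, because this holds for sets. We have $NP_1\times_{NP}N\tilde P=N(P_1\times_P\tilde P)=N\tilde P_1$. For $\alpha\in\Sigma_2$, the $2$-category $D_2\times_P\tilde P$ has $0$-cells $(0,\zeta)$ with $\zeta\in\Pi(a,s_0\alpha)$ and $(1,\zeta')$ with $\zeta'\in\Pi(a,t_0\alpha)$, and the non-unit cells with $0$-source $(0,\zeta)$ have $0$-target $(1,\zeta\langle s\alpha\rangle)$. Since $\zeta\mapsto\zeta\langle s\alpha\rangle$ is a bijection, this is a coproduct of copies of $D_2$, one for each lift of $\alpha$ and mapping to $\tilde P$ by that lift; its $1$-skeleton $\partial D_2\times_P\tilde P$ is the coproduct of the copies of $\partial D_2$. The nerve preserves coproducts of $2$-categories, because any two $0$-cells of a simplex are joined by a $1$-cell. So $\tilde X=X(\tilde P)$, and the projection $\tilde X\to N\tilde P$ is the map $h$ for $\tilde P$.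

\emph{Conclusion.} By Step 1 for $\tilde P$, the map $\tilde X\to N\tilde P$ is a homology isomorphism between simply connected spaces, hence a weak equivalence by Whitehead's theorem. So $h$ induces isomorphisms on $\pi_n(-,a)$ for $n\ge2$, and on $\pi_0$ and $\pi_1(-,a)$ by Step 2. The vertices of $X(P)$ are the elements of $\Sigma_0$, and $a$ was arbitrary.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $P$ is coherent, then $H_k(NP)\cong H_k(\lambda P)=0$ for $k\ge3$, which is (a). Condition (a) implies (b), since $H_4(NP;\mathbb Q)=H_4(NP)\otimes\mathbb Q$. Condition (b) implies that $P$ is bubble-free, by Proposition~\ref{prop:obstruction}. With Theorem~\ref{thm:A}, conditions (a) and (b) are equivalent to bubble-freeness.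

If $P$ is bubble-free, then (c) and the bound hold by Proposition~\ref{prop:termination}. If $P$ has a bubble, (c) fails by Proposition~\ref{prop:loop}.

If $P$ is bubble-free, (d) holds by Proposition~\ref{prop:h}. Conversely, for any free $P$, Lemma~\ref{lem:pieces} gives $H_k(NP_1)\cong H_k(\lambda P_1)=0$ for $k\ge2$, and with \eqref{eq:relative} it gives $H_k(X(P),NP_1)=0$ for $k\ne2$. The long exact sequence of the pair yields $H_k(X(P))=0$ for $k\ge3$. So (d) implies (a).
\end{proof}

\begin{remark}
The restriction $k\ge2$ in (b) is needed. The $2$-category $L$ of Section~\ref{sec:examples} is bubble-free, and $\lambda(L)$ is $\mathbb Z$ in degrees $0,1,2$ with zero differential, so $H_2(NL)\cong\mathbb Z$ by Theorem~\ref{thm:A}.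
\end{remark}

\begin{thebibliography}{9}
\bibitem{Gagna} Gagna, \emph{Strict $n$-categories and augmented directed complexes model homotopy types}, Adv. Math. 331 (2018).
\bibitem{Guetta} L\'eonard Guetta, \emph{Homology of strict $\omega$-categories}, arXiv:2104.12662 (2021).
\end{thebibliography}
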